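\title{The value of the multi-treasure door game\\ and of Alpern's caching game}

\begin{abstract}
A hider places $d$ treasures behind $n$ doors, repetitions allowed. In each of $d$ rounds a searcher selects at most $k$ doors, and she must catch a treasure that has not yet been revealed; the hider decides which one he reveals. A counting argument bounds the value of this game by $k^d/\binom{n+d-1}{d}$. We prove that the bound is attained if and only if $n\ge d(k-1)+1$. By two known inequalities, Alpern's caching game with integer budget $k$ has the same value for all $n\ge d(k-1)+1$. This proves a conjecture of Cs\'oka and settles a problem from a paper of P\'alv\"olgyi; for $d=2$ the range is exact in the caching game as well. The searcher's strategy adds $d-1$ ``copy tokens'' to the $n$ doors, draws $d$ disjoint blocks of $k$ tokens at random, and interprets the copy tokens through a uniformly random forest.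
\end{abstract}

\section{The two games and the results}\label{sec:intro}

Throughout, $n$ and $d$ are positive integers and $[m]=\{1,\dots,m\}$.

\subsection*{The door game}
Let $k$ be a positive integer. In the \emph{multi-treasure door game} the hider first hides $d$ treasures behind $n$ doors; several treasures may be behind the same door. Then, in each round, the searcher selects at most $k$ doors. If no selected door hides a treasure that is still unrevealed, she loses. Otherwise the hider reveals one treasure behind one of the selected doors; he chooses which, and the searcher sees the door. She wins if she finds all $d$ treasures in $d$ rounds. Treasures are interchangeable, so a hiding is a multiset $x$ of $d$ doors, and there are $\binom{n+d-1}{d}$ hidings. We write multisets as words: $aab$ has two treasures behind door $a$ and one behind door $b$. The \emph{support} of a multiset is the set of doors that occur in it.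

The value $v_M(n,d,k)$ is the searcher's winning probability under optimal play with mixed strategies; the game is finite, so the value exists by the minimax theorem. We use two properties of the value of a game. If a mixed strategy of the searcher wins with probability at least $p$ against every pure strategy of the hider (here: a multiset together with a rule for revealing), the value is at least $p$. If every pure strategy of the searcher wins with probability at most $p$ against some fixed mixed strategy of the hider, the value is at most $p$.

\subsection*{The caching game}
In \emph{Alpern's caching game} the hider digs holes at $n$ locations, with depths summing to at most $1$, and places the $d$ treasures in the holes, at depths not exceeding the depths of the holes and possibly several at one location. The searcher has a digging budget $k>0$, here a real number. She digs adaptively, finds a treasure when she reaches its depth at its location, learns nothing else from digging, and wins if she finds all $d$ treasures with total digging at most $k$. The value is $v_A(n,d,k)$.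

\subsection*{The counting bound}
Put
\[
N=n+d-1,\qquad V=V(n,d,k)=\frac{k^d}{\binom{N}{d}} .
\]
A pure strategy of the searcher in the door game is a decision tree of depth $d$ with at most $k$ branches at each node, one for each door at which a treasure may be revealed. A won play follows the tree to a leaf, and the doors along the way form the hidden multiset. So a pure strategy beats at most $k^d$ of the $\binom Nd$ hidings, and a uniformly random hiding gives $v_M\le V$. The bound is attained in the simplest cases. For $d=1$ and $n\ge k$ a random $k$-set of doors wins with probability $k/n=V$. For $k=1$ the searcher picks a uniformly random multiset and names its doors one by one, which wins with probability $1/\binom Nd=V$. In general, to attain $V$ the searcher must play only trees whose $k^d$ leaves give $k^d$ different multisets, all of them won, and she must mix these trees so that every multiset, from $aa\cdots a$ to $d$ distinct doors, is covered equally often. The first requirement needs room. If every round is to select $k$ fresh doors, one arrives at the guess that $n\ge dk$ doors suffice. A door at which a treasure has just appeared is, however, a reasonable candidate for the next round, which suggests that fewer doors may do.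

We use two known results.
\begin{itemize}
\item[(K1)] For positive integers $k$, $v_A(n,d,k)\ge v_M(n,d,k)$.
\item[(K2)] (Cs\'oka) $v_A(n,d,k)\le k^d/\binom{n+d-1}{d}$.
\end{itemize}
The reason for (K1) is that the searcher can simulate a door strategy. In round $t$ she digs at the selected locations at equal speed, a length $\delta_t\ge0$ at each, until some selected location $a_t$ has a found treasure not counted in an earlier round; she counts it as revealed. This is a play of the door game against a particular revealing rule. The lengths $\delta_t$ with $a_t=i$ are dug at location $i$, over disjoint intervals above the deepest treasure there, so in a won play $\sum_t\delta_t\le1$ and the total digging is at most $k$.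

It is also known that $v_A(n,1,k)=\lfloor k\rfloor/n$, that $v_A(n,2,k)=k^2/\binom{n+1}{2}$ for integer $k$ (Cs\'oka), and that for fixed $d$ and integer $k$ one has $v_M=v_A=V$ for all $n$ above some threshold depending on $d$ and $k$. The first two formulas have to be read with a lower bound on $n$, since for $n=1$, $k=2$ their right sides are $2$ and $4$. None of these three results is used below. Cs\'oka conjectured that $v_A(n,d,k)=V$ whenever $k$ is an integer and $n\ge dk$. The problem we address, from \cite{Pal}, asks whether one door fewer is enough, in both games:

\begin{quote}
Is it true that $v_M(n,d,k)=v_A(n,d,k)=k^d/\binom{n+d-1}{d}$ for all integers $d\ge2$, $k\ge1$ and $n\ge dk-1$?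
\end{quote}
The case $d=1$ is excluded because $k/n>1$ when $n=k-1$.

\subsection*{Results}
From now on $k$ is a positive integer.

\begin{theorem}\label{thm:A}
For all $d,k\ge1$ and all $n\ge d(k-1)+1$ (equivalently, $N\ge dk$),
\[
v_M(n,d,k)=v_A(n,d,k)=V .
\]
\end{theorem}

For $d\ge2$ we have $dk-1\ge dk-d+1=d(k-1)+1$, so the answer to the problem is yes. Since $dk\ge d(k-1)+1$ for all $d\ge1$, Cs\'oka's conjecture holds as well. For the door game the range in Theorem~\ref{thm:A} is exact.

\begin{theorem}\label{thm:B}
If $1\le n\le d(k-1)$, then $v_M(n,d,k)<V$. Hence $v_M(n,d,k)=V$ if and only if $n\ge d(k-1)+1$.
\end{theorem}

For the caching game we have a partial converse.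

\begin{theorem}\label{thm:C}
We have $v_A(n,d,k)\le k/n$. Hence $v_A(n,d,k)<V$ whenever
\[
(n+1)(n+2)\cdots(n+d-1)<d!\,k^{d-1}.
\]
In particular, for $d=2$: $v_A(n,2,k)=V$ if and only if $n\ge2k-1$.
\end{theorem}

For $d\ge3$ we do not determine whether $v_A=V$ for those $n\le d(k-1)$ that Theorem~\ref{thm:C} does not cover.

We begin with Theorem~\ref{thm:B}, because the equality case of the counting bound prescribes the shape of the strategies needed for Theorem~\ref{thm:A}.

\section{Equality in the counting bound}\label{sec:upper}

A pure strategy of the searcher assigns to each history $(a_1,\dots,a_{t-1})$ of revealed doors, $1\le t\le d$, a set $S(a_1,\dots,a_{t-1})$ of at most $k$ doors. A \emph{leaf} is a sequence $\ell=(a_1,\dots,a_d)$ with $a_t\in S_t:=S(a_1,\dots,a_{t-1})$ for all $t$; there are at most $k^d$ leaves. Let $x_\ell$ be the multiset $a_1a_2\cdots a_d$.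

To detect every imperfection of a strategy at once, the hider randomizes his revealing too. Let $H$ be the following mixed strategy: hide a uniformly random multiset, and in each round reveal a treasure behind a uniformly random door among the selected doors that still hide an unrevealed treasure.

\begin{proposition}\label{prop:tight}
Every pure strategy of the searcher wins against $H$ with probability at most $V$. If it wins with probability exactly $V$, then it has $k^d$ leaves, and for every leaf $(a_1,\dots,a_d)$:
\begin{itemize}
\item[(T1)] $|S_t|=k$ for all $t$;
\item[(T2)] $S_{t'}\cap(S_t\setminus\{a_t\})=\emptyset$ for all $t<t'$. That is, a door that is selected but not revealed in some round is never selected again.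
\end{itemize}
\end{proposition}

\begin{proof}
The searcher wins exactly when the revealed doors form a leaf $\ell$, and then the hidden multiset is $x_\ell$. If the hidden multiset is $x_\ell$ and $a_1,\dots,a_{t-1}$ have been revealed, the unrevealed treasures form the multiset $a_ta_{t+1}\cdots a_d$. Let $\nu_t(\ell)\ge1$ be the number of doors of $S_t$ that occur among $a_t,\dots,a_d$. The play follows $\ell$ with probability $w(\ell)=\prod_{t=1}^d1/\nu_t(\ell)\le1$, and therefore
\[
\Pr[\text{searcher wins}]=\binom Nd^{-1}\sum_\ell w(\ell)\le\binom Nd^{-1}k^d=V .
\]
Suppose equality holds. Then there are $k^d$ leaves and each has weight $1$. A tree of depth $d$ with at most $k$ branches per node has $k^d$ leaves only if all nodes reached from the root have exactly $k$ branches; this gives (T1), and it shows that every history reached in the tree extends to a leaf. Weight $1$ means $\nu_t(\ell)=1$ for all $\ell$ and $t$, that is,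
\begin{equation}\label{eq:nu}
a_{t'}\notin S_t\setminus\{a_t\}\qquad\text{for every leaf and all }t<t'.
\end{equation}
Now fix a leaf, indices $t<t'$ and a door $o\in S_{t'}$. Extend $(a_1,\dots,a_{t'-1},o)$ to a leaf. It has the same $S_t$ and $a_t$ as the given leaf and has $o$ in position $t'$, so \eqref{eq:nu} gives $o\notin S_t\setminus\{a_t\}$. This is (T2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Suppose some pure strategy wins against $H$ with probability $V$, and take any of its leaves. By (T2) the sets
\[
S_1\setminus\{a_1\},\ \dots,\ S_{d-1}\setminus\{a_{d-1}\},\ S_d
\]
are pairwise disjoint, and by (T1) they have $k-1,\dots,k-1,k$ elements. Thus $n\ge(d-1)(k-1)+k=d(k-1)+1$. So if $n\le d(k-1)$, each of the finitely many pure strategies wins against $H$ with probability less than $V$; the largest of these probabilities is less than $V$ and bounds $v_M$. The equivalence follows from this and Theorem~\ref{thm:A}, whose proof does not use the present theorem.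
\end{proof}

Conditions (T1) and (T2) describe what an optimal strategy may do when $v_M=V$. Each round selects $k$ doors. A selected door is either fresh, or it was revealed the last time it was selected. Link each such old door to the last round that selected it. That round revealed the door, and it receives at most one link: only its revealed door can be linked to it, and only by the next round that selects this door. The construction below turns these links into a forest on the set of rounds.

\section{Copy tokens}\label{sec:idea}

Consider first an easier game, with $N\ge dk$ doors and a hider who must use $d$ \emph{distinct} doors. The searcher draws disjoint $k$-sets $B_1,\dots,B_d$ uniformly at random and selects them in turn. She wins when the hidden set has one door in each $B_v$. Each choice of the blocks is good for $k^d$ of the $\binom Nd$ sets, and all sets are equivalent under permutations of the doors, so she wins with probability $k^d/\binom Nd$ against every set.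

This is the number $V$, and the condition $N\ge dk$ is the hypothesis of Theorem~\ref{thm:A}. So we try to disguise the door game with $n$ doors as the easier game with $N=n+d-1$ objects: the $n$ doors, and $d-1$ extra \emph{copy tokens}, each meaning ``a door that was revealed in an earlier round''. The numbers match in finer detail. For a set of $s$ doors, the multisets of size $d$ with this support correspond to the \emph{compositions} of $d$ into $s$ parts, that is, to the $s$-tuples of positive integers with sum $d$, of which there are $\binom{d-1}{s-1}$. The $d$-sets of tokens whose doors are the given $s$ doors are obtained by adding $d-s$ of the $d-1$ copy tokens, in $\binom{d-1}{d-s}=\binom{d-1}{s-1}$ ways.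

\begin{example}\label{ex:322}
Let $d=k=2$ and $n=3$, so that $N=4=dk$ and $V=4/6$. The tokens are three doors and one copy token $c$. Split them at random into two blocks, say $\{a,b\}$ and $\{e,c\}$; then $e$ is a uniformly random door. The block containing $c$ must be played second. The searcher selects $\{a,b\}$, and then $e$ together with the door just revealed. She beats $aa$, $bb$, $ae$ and $be$, and in these four cases the hider never has a choice. A hiding $oo$ is beaten when $e\ne o$, and a hiding $oo'$ with $o\ne o'$ is beaten when $e\in\{o,o'\}$. Both events have probability $2/3=V$.
\end{example}

With two or more copy tokens one has to decide to which round each of them refers. There are three constraints. A copy token must refer to a round played before its own, so the references must not form a cycle, and the order of the rounds can only be fixed after the blocks are drawn. Next, two copy tokens must not refer to the same round. For instance, with blocks $\{a,b\},\{e,c_1\},\{f,c_2\}$ and both copy tokens referring to the first round, the choice of tokens $a,e,c_2$ stands for the multiset $aae$; but against $aae$ the searcher selects $\{a,b\}$, then $\{e,a\}$, where the hider reveals the second $a$, and then $\{f,a\}$, and she loses. (This strategy violates (T2).) Finally, the references must be randomized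 so that all multisets with the same support are covered equally often. Section~\ref{sec:forest} deals with the first two constraints and Section~\ref{sec:random} with the third.

\section{Strategies from forests}\label{sec:forest}

Assume $N\ge dk$. The \emph{tokens} are the $n$ doors and the copy tokens $c_1,\dots,c_{d-1}$. A \emph{block system} is a $d$-tuple $B=(B_1,\dots,B_d)$ of pairwise disjoint $k$-sets of tokens. Block systems exist because $N\ge dk$; this is the only use of the hypothesis of Theorem~\ref{thm:A}. The indices $v\in[d]$ are called \emph{vertices}. Let $C$ be the set of copy tokens in $B_1\cup\dots\cup B_d$, let $M=|C|\le d-1$, and for $c\in C$ let $\beta(c)$ be the vertex with $c\in B_{\beta(c)}$.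

\subsection*{Admissible maps}
A map $\varphi$ from a subset of $C$ to $[d]$ is \emph{admissible} if it is injective and the digraph on $[d]$ with the arcs $\varphi(c)\to\beta(c)$ has no directed cycle; a loop counts as a cycle. The arc of $c$ says that $c$, played in the round of $\beta(c)$, copies the door revealed in the round of $\varphi(c)$.

By injectivity every vertex has at most one outgoing arc. A vertex without an outgoing arc is a \emph{root}. Say that $u$ \emph{leads to} $w$ if $w$ lies on the walk that starts at $u$ and follows outgoing arcs (so $u$ leads to itself). As there is no cycle, this walk ends, and every vertex leads to exactly one root. Thus the digraph is a rooted forest with arcs pointing from child to parent, and if $\varphi$ is defined on $i$ tokens there are $d-i$ roots. The \emph{subtree} $T(w)$ is the set of vertices that lead to $w$. Figure~\ref{fig:forests} shows two examples.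

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={font=\small}]
\node[draw] (a1) at (0,0) {$B_1=\{a,b\}$};
\node[draw] (a3) at (0,1.4) {$B_3=\{g,c_1\}$};
\node[draw] (a2) at (2.8,1.4) {$B_2=\{e,f\}$};
\node[draw] (a4) at (1.4,2.8) {$B_4=\{c_2,c_3\}$};
\draw[->,thick] (a1) -- node[left] {$c_1$} (a3);
\draw[->,thick] (a3) -- node[left] {$c_2$} (a4);
\draw[->,thick] (a2) -- node[right] {$c_3$} (a4);
\node[draw] (b1) at (6,0) {$B_1=\{a,b\}$};
\node[draw] (b2) at (8.8,0) {$B_2=\{e,f\}$};
\node[draw] (b4) at (7.4,1.4) {$B_4=\{c_2,c_3\}$};
\node[draw] (b3) at (7.4,2.8) {$B_3=\{g,c_1\}$};
\draw[->,thick] (b1) -- node[left] {$c_2$} (b4);
\draw[->,thick] (b2) -- node[right] {$c_3$} (b4);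
\draw[->,thick] (b4) -- node[left] {$c_1$} (b3);
\end{tikzpicture}
\caption{Two admissible maps for one block system with $d=4$, $k=2$, doors $a,b,e,f,g$ and copy tokens $c_1,c_2,c_3$. Each box is a block, played in one round, children before parents. The arc labeled $c$ ends at the block containing $c$ and starts at the block whose revealed door $c$ stands for.}
\label{fig:forests}
\end{figure}

The number of admissible maps does not depend on how the copy tokens are spread over the blocks, and neither does the number of extensions of a partial map. The uniformity in Section~\ref{sec:random} comes from this fact.

\begin{lemma}\label{lem:count}
Let $C'\subseteq C$ have $j$ elements and let $\psi$ be an admissible map on $C'$. Then $\psi$ has exactly $\frac{(d-1-j)!}{(d-1-M)!}$ admissible extensions to $C$. Consequently, admissible maps on $C$ exist, and if $\varphi$ is uniformly distributed among them, then its restriction to $C'$ is uniformly distributed among the admissible maps on $C'$.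
\end{lemma}

\begin{proof}
A restriction of an admissible map is admissible, so we may assign the tokens of $C\setminus C'$ one at a time, in a fixed order, staying admissible at each step. Suppose $i$ tokens have been assigned in total, $j\le i<M$, and let $c$ be the next one. Injectivity forces $\varphi(c)$ to be one of the $d-i$ roots. A cycle created by the new arc $\rho\to\beta(c)$ must use this arc, so it appears exactly when $\beta(c)$ leads to $\rho$. This excludes one root and leaves $d-1-i$ choices, whatever the earlier choices were. The number of extensions is $\prod_{i=j}^{M-1}(d-1-i)=(d-1-j)!/(d-1-M)!$. All factors are positive because $M\le d-1$; taking $C'=\emptyset$ gives existence. The last claim holds because every admissible map on $C'$ has the same number of extensions.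
\end{proof}

The inequality $M\le d-1$ is needed: a forest on $d$ vertices has a root and hence at most $d-1$ arcs, so $d$ copy tokens in the blocks would admit no admissible map.

\subsection*{The pure strategy $\sigma(B,\varphi)$}
Fix a block system $B$ and an admissible map $\varphi$ on all of $C$. The searcher devotes one round to each vertex, children before parents; to be definite, she always takes the smallest unplayed vertex all of whose children have been played. In the round of $v$ she selects, for each token $y\in B_v$, the door
\[
\lambda_v(y)=\begin{cases}y&\text{if $y$ is a door,}\\ \text{the door revealed in the round of }\varphi(y)&\text{if $y$ is a copy token.}\end{cases}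
\]
The map $\lambda_v$ depends on the doors revealed so far. In the left forest of Figure~\ref{fig:forests}, if $r_v$ denotes the door revealed in the round of $v$, the selected sets are $\{a,b\}$, $\{e,f\}$, $\{g,r_1\}$, $\{r_3,r_2\}$.

\begin{lemma}\label{lem:distinct}
In every play, $\lambda_v$ is injective on $B_v$; so the round of $v$ selects $k$ distinct doors.
\end{lemma}

\begin{proof}
By induction along the order of play, the door revealed in the round of $w$ belongs to a block $B_u$ with $u\in T(w)$: it is either a door in $B_w$, or the door revealed in the round of a child $w'$ of $w$, and $T(w')\subseteq T(w)$. Distinct copy tokens in $B_v$ give distinct children of $v$, by injectivity of $\varphi$. Since the blocks are disjoint, it suffices to show that the sets $\{v\}$ and $T(w)$, for $w$ a child of $v$, are pairwise disjoint. If $v\in T(w)$, then $v$ leads to $w$ and the arc $w\to v$ closes a cycle. If $u\in T(w)\cap T(w')$ with $w\neq w'$, then both children lie on the walk from $u$, say $w$ first; the vertex after $w$ is $v$, so $v\in T(w')$, which we have just excluded.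
\end{proof}

\subsection*{Transversals and outcomes}
A \emph{transversal} is a tuple $Y=(y_v)_{v\in[d]}$ with $y_v\in B_v$; there are $k^d$ of them. A transversal describes the play in which the token $y_v$ is the successful one in the round of $v$. Accordingly, define doors $D_v=D_v(Y)$ along the order of play by $D_v=y_v$ if $y_v$ is a door and $D_v=D_{\varphi(y_v)}$ if $y_v$ is a copy token. The \emph{outcome} of $Y$ is the multiset $\operatorname{out}(Y)=D_1D_2\cdots D_d$.

Call the arcs $\varphi(y_v)\to v$, for $y_v$ a copy token, the \emph{kept} arcs. Every vertex has at most one incoming and at most one outgoing kept arc, and there is no cycle, so the kept arcs split $[d]$ into directed paths (single vertices allowed). The first vertices of the paths are exactly the vertices $u$ for which $y_u$ is a door; $D$ is constant along each path; and different paths carry different doors, because their first vertices have disjoint blocks. Hence: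
\begin{equation}\label{eq:paths}
\begin{array}{l}
\text{the support of $\operatorname{out}(Y)$ is the set of doors among the $y_v$, and the multiplicity}\\
\text{of the door $y_u$ is the number of vertices on the path that starts at $u$.}
\end{array}
\end{equation}
In the left forest of Figure~\ref{fig:forests}, $Y=(a,e,c_1,c_2)$ has the paths $1\to3\to4$ and $2$ and the outcome $aaae$, while $Y=(a,e,c_1,c_3)$ has the paths $1\to3$ and $2\to4$ and the outcome $aaee$.

The searcher cannot force the hider to reveal $D_v$ unless the other selected doors are empty. The next lemma says that they always are.

\begin{lemma}\label{lem:win}
Let $x=\operatorname{out}(Y)$. If $x$ is hidden and the searcher plays $\sigma(B,\varphi)$, then in the round of each vertex $v$ the door $D_v=\lambda_v(y_v)$ is the only selected door that hides an unrevealed treasure. So the searcher wins whatever the hider does. Moreover, distinct transversals have distinct outcomes.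
\end{lemma}

\begin{proof}
We use induction along the order of play. Assume that the round of each vertex $u$ played before $v$ revealed $D_u$. Then $\lambda_v(c)=D_{\varphi(c)}$ for the copy tokens $c\in B_v$, and in particular $\lambda_v(y_v)=D_v$. We go through the tokens of $B_v$.

\emph{The token $y_v$.} By \eqref{eq:paths} the number of treasures behind $D_v$ is the number of vertices on the path $P$ through $v$. A round played so far revealed a treasure behind $D_v$ only if its vertex lies on $P$. The vertex $v$ lies on $P$ and has not been played, so a treasure remains behind $D_v$.

\emph{A door $o\in B_v$ with $o\ne y_v$.} Since the blocks are disjoint, $o$ is none of the $y_u$, so by \eqref{eq:paths} no treasure is hidden behind $o$.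

\emph{A copy token $c\in B_v$ with $c\ne y_v$.} Let $w=\varphi(c)$. If $w$ had an outgoing kept arc, then $w=\varphi(y_u)$ for some $u$; injectivity of $\varphi$ would give $y_u=c\in B_v$, hence $u=v$ and $y_v=c$, which is false. So $w$ is the last vertex of its path. All vertices of this path lead to $w$, so they were played no later than $w$, which was played before $v$. Each of them revealed a treasure behind $D_w$, and by \eqref{eq:paths} these are all the treasures behind $D_w=\lambda_v(c)$.

Thus the hider must reveal a treasure behind $D_v$, which completes the induction. After $d$ rounds all treasures are found.

If also $x=\operatorname{out}(Y')$, consider one play against $x$. The door revealed in the round of $v$ equals both $\lambda_v(y_v)$ and $\lambda_v(y'_v)$, with the same map $\lambda_v$. By Lemma~\ref{lem:distinct}, $y_v=y'_v$ for all $v$.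
\end{proof}

So $\sigma(B,\varphi)$ beats $k^d$ different multisets, the most that a pure strategy can.

\section{The random strategy}\label{sec:random}

The searcher chooses a block system $B$ uniformly at random, then $\varphi$ uniformly among the admissible maps on $C$, and plays $\sigma(B,\varphi)$. For a multiset $x$ let $P(x)$ be the probability that $x$ is the outcome of some transversal of $(B,\varphi)$. By Lemma~\ref{lem:win} the searcher beats $x$ with probability at least $P(x)$, under every revealing rule.

To compute $P(x)$, add an auxiliary random object: given $B$, let $Y$ be a uniformly random transversal, independent of $\varphi$. By the last part of Lemma~\ref{lem:win}, given $(B,\varphi)$ the event $\operatorname{out}(Y)=x$ has probability $k^{-d}$ if $x$ is an outcome and $0$ otherwise. Hence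
\begin{equation}\label{eq:P}
P(x)=k^d\,\Pr[\operatorname{out}(Y)=x],
\end{equation}
and we have to show that $\operatorname{out}(Y)$ is a uniformly random multiset. The support is handled by symmetry, as in the easier game of Section~\ref{sec:idea}.

\begin{lemma}\label{lem:support}
For every set $A$ of $s$ doors, $1\le s\le d$, the support of $\operatorname{out}(Y)$ equals $A$ with probability $\binom{d-1}{s-1}/\binom Nd$.
\end{lemma}

\begin{proof}
The pair $(B,Y)$ is uniform among all pairs of a block system and a transversal of it, so its distribution is invariant under permutations of the $N$ tokens. These act transitively on $d$-sets of tokens, so $\{y_1,\dots,y_d\}$ is a uniformly random $d$-set of tokens. By \eqref{eq:paths} the support is $A$ exactly when this set consists of $A$ and $d-s$ copy tokens, and there are $\binom{d-1}{d-s}=\binom{d-1}{s-1}$ such sets.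
\end{proof}

This proof did not use the distribution of $\varphi$. It remains to show that, given the support, all $\binom{d-1}{s-1}$ vectors of multiplicities are equally likely. For $d\le3$ two compositions of $d$ with the same number of parts differ only in their order, so symmetry between the doors is enough. The first real case is $d=4$, $s=2$, where $aaab$, $aabb$ and $abbb$ must be equally likely, and there the distribution of $\varphi$ matters.

\begin{example}\label{ex:d4}
Let $d=4$, $k=2$, $n=5$, so $N=8$ and all tokens lie in blocks. Among the $30$ multisets with two doors in their support, $10$ have multiplicities $2,2$; call them \emph{balanced}. So among the transversals with exactly two copy tokens, one third must have a balanced outcome on average.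

If the three copy tokens lie in three different blocks, all in- and out-degrees are at most $1$ and the forest is a path on four vertices. A transversal with two copy tokens drops one of the three arcs, each equally often, and the outcome is balanced when the middle arc is dropped. The proportion is $1/3$ for every $\varphi$.

Otherwise the block system has the form shown in Figure~\ref{fig:forests}, and the transversals in question are the eight with $y_3=c_1$. There is one root, and it has an incoming arc, so it is $3$ or $4$. If the root is $3$, then the arc from $4$ is not a loop, so we get $4\to3$ and $1,2\to4$, in two ways (right forest). Here the kept paths have $3$ and $1$ vertices for both choices of $y_4$, and no outcome is balanced. If the root is $4$, then $3\to4$, one of $1,2$ points to $3$ and the other to $4$; with the two ways to assign $c_2,c_3$ this gives four maps (left forest). Here one of the two choices of $y_4$ gives a balanced outcome. If the root is $4$ with probability $p$, the proportion of balanced outcomes is $p/2$, so the mixture works only if $p=2/3$. The uniform choice of $\varphi$ gives $p=4/6$.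
\end{example}

In the example the uniform choice gives the right proportion for each block system separately. This is true in general, even when $Y$ is fixed as well.

\begin{lemma}\label{lem:mult}
Condition on $(B,Y)$. Let $F$ be the set of vertices $u$ for which $y_u$ is a door, and let $s=|F|$. Then the vector $(m_u)_{u\in F}$, where $m_u$ is the multiplicity of $y_u$ in $\operatorname{out}(Y)$, is uniformly distributed among the $\binom{d-1}{s-1}$ vectors of positive integers with sum $d$.
\end{lemma}

\begin{proof}
There are only $d-1$ copy tokens, so $s\ge1$. Let $R=[d]\setminus F$ and $C'=\{y_v:v\in R\}\subseteq C$. Given $(B,Y)$, the map $\varphi$ is still uniform among the admissible maps on $C$, so by Lemma~\ref{lem:count} its restriction $\psi$ to $C'$ is uniform among the admissible maps on $C'$. The arcs of $\psi$ are the kept arcs, so by \eqref{eq:paths} the vector $(m_u)$ is determined by $\psi$. We count the maps $\psi$ that give a prescribed vector.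

An admissible map $\psi$ on $C'$ splits $[d]$ into $s$ directed paths whose first vertices are the elements of $F$. Conversely, given such a splitting, let $\psi(y_v)$ be the predecessor of $v$ on its path, for $v\in R$. This map is injective and its arcs are those of the paths, so it is admissible, and the two constructions are inverse to each other. A splitting in which the path from $u$ has $m_u$ vertices is obtained, exactly once, by listing $R$ in some order and cutting the list into consecutive pieces of lengths $m_u-1$, for $u\in F$ in increasing order; these lengths add up to $d-s=|R|$. So every vector $(m_u)$ comes from exactly $(d-s)!$ maps $\psi$, and all vectors are equally likely.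
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $x$ be a multiset of $d$ doors with support $A$, $|A|=s$. For every pair $(B,Y)$ whose doors among the $y_v$ form the set $A$, Lemma~\ref{lem:mult} shows that the multiplicities are those of $x$ with conditional probability $1/\binom{d-1}{s-1}$. With Lemma~\ref{lem:support},
\[
\Pr[\operatorname{out}(Y)=x]=\frac{\binom{d-1}{s-1}}{\binom Nd}\cdot\frac1{\binom{d-1}{s-1}}=\frac1{\binom Nd}.
\]
By \eqref{eq:P}, $P(x)=k^d/\binom Nd=V$. So the random strategy wins with probability at least $V$ against every multiset and every revealing rule, and $v_M\ge V$. By (K1) and (K2),
\[
V\le v_M\le v_A\le V.\qedhere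
\]
\end{proof}

\begin{remark}
The statement $v_M=V$ needs neither (K1) nor (K2), since the counting bound gives $v_M\le V$ directly. Also, the random strategy wins with probability exactly $V$ against every pure strategy of the hider: in a won play of $\sigma(B,\varphi)$, the tokens $y_v$ for which $\lambda_v(y_v)$ is the revealed door form a transversal whose outcome is the hidden multiset.
\end{remark}

\section{One deep hole}\label{sec:hole}

The argument of Section~\ref{sec:upper} bounds only $v_M$, and (K1) points in the wrong direction to transfer it to $v_A$. For small $n$ a simple hider strategy in the caching game already does better than (K2): spend the whole depth on one hole, which reduces the game to the case of one treasure.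

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let the hider dig one hole of depth $1$ at a uniformly random location and put all treasures at its bottom. Fix a pure strategy of the searcher, and consider the course of digging that it prescribes as long as nothing is found. This course does not depend on the location of the hole. Within the budget $k$ it reaches depth $1$ at no more than $k$ locations, since each of them costs $1$. If the hole is at any other location, the play follows this course to the end and nothing is found. So the searcher wins with probability at most $k/n$, and $v_A\le k/n$.

Since $\binom{n+d-1}{d}=n(n+1)\cdots(n+d-1)/d!$, we have
\[
V=\frac kn\cdot\frac{d!\,k^{d-1}}{(n+1)\cdots(n+d-1)} .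
\]
Thus $k/n<V$ exactly when $(n+1)\cdots(n+d-1)<d!\,k^{d-1}$, and then $v_A<V$. For $d=2$ the condition reads $n+1<2k$, that is, $n\le2k-2$. For $n\ge2k-1=d(k-1)+1$, Theorem~\ref{thm:A} gives $v_A=V$.
\end{proof}

For $d=3$ the condition is $(n+1)(n+2)<6k^2$. When $k=2$ it holds for all $n\le d(k-1)=3$, because $4\cdot5<24$. When $k=3$ it holds for $n\le5$, because $6\cdot7<54$, but it fails for $n=d(k-1)=6$. In that case $k/n=28/56$ and $V=27/56$, so our results give $v_M(6,3,3)<27/56$ and, with (K1) and (K2), only $v_M(6,3,3)\le v_A(6,3,3)\le27/56$.

\begin{thebibliography}{9}
\bibitem{Pal} D\"om\"ot\"or P\'alv\"olgyi, \emph{All or Nothing Caching Games with Bounded Queries}, arXiv:1702.00635 (2017).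
\end{thebibliography}
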